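\title{The singular set of a distance function is a countable union of delta-convex submanifolds}

\begin{abstract}
Let $M$ be a connected smooth Finsler manifold of dimension $m\ge2$ and let $N\subset M$ be a nonempty closed set. We prove that the set of points of $M\setminus N$ at which the distance function from $N$ is not differentiable is a countable union of delta-convex submanifolds of dimensions $0,\dots,m-1$. More precisely, the points with $n$-dimensional superdifferential are covered by countably many $(m-n)$-dimensional delta-convex submanifolds that are contained in the singular set. This answers a problem posed by Miura and Tanaka. The proof is local and passes through a statement on convex functions whose gradients stay away from some interior subgradient at each singular point. Its main step is a delta-convex selection of almost critical points for a convex function depending on a parameter, obtained by adding small polyhedral functions until the minimum becomes uniformly sharp.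
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $M$ be a connected manifold (Hausdorff and second countable) of dimension $m\ge2$. A \emph{smooth Finsler structure} on $M$ is a continuous function $F:TM\to[0,\infty)$ that is $C^\infty$ and positive off the zero section, positively $1$-homogeneous on each fiber, and strongly convex on each fiber: the Hessian of $\frac12F(x,\cdot)^2$ is positive definite at every $v\ne0$. We do not assume $F(x,-v)=F(x,v)$. The length of a piecewise $C^1$ curve $\gamma$ is $\ell(\gamma)=\int F(\gamma,\dot\gamma)\,dt$, and $d(q,p)$ is the infimum of the lengths of piecewise $C^1$ curves from $q$ to $p$. For a nonempty closed set $N\subset M$ put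
\[
d_N(p)=\inf_{q\in N}d(q,p),\qquad
\Sigma(N)=\{p\in M\setminus N:\ d_N\text{ is not differentiable at }p\}.
\]
We call $\Sigma(N)$ the \emph{singular set}. The question is what this set looks like when nothing is assumed about $N$ beyond closedness.

How singular a point $p$ is can be measured by the \emph{superdifferential} $D^+d_N(p)\subset T_p^*M$, the set of covectors $\xi$ such that, in a chart,
\[
d_N(x)\le d_N(p)+\xi(x-p)+o(|x-p|)\qquad(x\to p).
\]
A change of chart agrees with its differential at $p$ up to $o(|x-p|)$, so this set does not depend on the chart. We show in Corollary~\ref{cor:phi} that for $p\in M\setminus N$ it is nonempty, compact and convex, and that $p\in\Sigma(N)$ if and only if $\dim D^+d_N(p)\ge1$. Hence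
\[
\Sigma(N)=\bigcup_{n=1}^m\Sigma_n,\qquad \Sigma_n=\{p\in\Sigma(N):\ \dim D^+d_N(p)=n\}.
\]

\begin{example}\label{ex:three}
Let $N=\{a_1,a_2,a_3\}$ consist of three non-collinear points of the Euclidean plane. Then $d_N(x)=\min_i|x-a_i|$, and $D^+d_N(x)$ is the convex hull of the unit vectors $(x-a_i)/|x-a_i|$ over the points $a_i$ nearest to $x$. So $\Sigma_2$ is the circumcenter of the triangle and $\Sigma_1$ consists of three open rays issuing from it.
\end{example}

\begin{example}\label{ex:sphere}
Let $1\le n\le m$, $k=m-n$, and $N=S^{n-1}\times\mathbf{R}^{k}\subset\mathbf{R}^n\times\mathbf{R}^k$ with the Euclidean metric. Then $d_N(y,z)=\bigl||y|-1\bigr|$. Off $N$ this function is smooth where $y\ne0$, and it equals $1-|y|$ near $y=0$, where $D^+d_N$ is the closed unit ball of $\mathbf{R}^n\times\{0\}$. So $\Sigma(N)=\Sigma_n=\{0\}\times\mathbf{R}^k$.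
\end{example}

In both examples $\Sigma(N)$ is a union of submanifolds, and points of $\Sigma_n$ lie on pieces of dimension $m-n$. For general $N$ the regularity class that we use is the following. A function is \emph{delta-convex} (DC) if it is locally a difference of two convex functions, and a map into $\mathbf{R}^{m-k}$ is DC if each component is. DC functions are locally Lipschitz, and $C^2$ functions are DC, since $f+A|x|^2$ is locally convex for large $A$. For $1\le k\le m-1$, a subset $S\subset M$ is a \emph{$k$-dimensional DC submanifold} if every point of $S$ has a neighborhood $U$ and a smooth chart on $U$ in which, after a linear change of coordinates of $\mathbf{R}^m=\mathbf{R}^k\times\mathbf{R}^{m-k}$, the set $S\cap U$ is the graph of a DC map from an open subset of $\mathbf{R}^k$ to $\mathbf{R}^{m-k}$. A $0$-dimensional DC submanifold is a single point, and a \emph{DC hypersurface} is an $(m-1)$-dimensional DC submanifold.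

For complete $M$ two facts are known.
\begin{itemize}
\item[(i)] $\Sigma(N)$ is contained in a countable union of DC hypersurfaces.
\item[(ii)] (Miura and Tanaka \cite{MT}) $\Sigma(N)=\bigcup_{j=1}^\infty S_j\cup R$, where each $S_j$ is a DC hypersurface and $R$ is contained in a countable union of $(m-2)$-dimensional DC submanifolds.
\end{itemize}
If $m=2$, the remainder $R$ in (ii) is a countable set of points, so $\Sigma(N)$ is exactly a countable union of DC curves and points. If $m\ge3$, statement (ii) describes $R$ only from outside: for $m=3$ it does not exclude that $R$ is a Cantor subset of a curve, and such a set is uncountable and contains no curve. This leads to the problem posed in \cite{MT}.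

\medskip
\noindent\textbf{Problem.} \emph{Let $m\ge3$, let $M$ be an $m$-dimensional connected complete smooth Finsler manifold and let $N\subset M$ be nonempty and closed. Is there a countable (possibly finite or empty) family $\{S_j\}$ of DC submanifolds of $M$, of dimensions $k_j\in\{0,1,\dots,m-1\}$ that may depend on $j$, with $\Sigma(N)=\bigcup_jS_j$?}
\medskip

The dimensions must be allowed to vary, and each of them is needed. Indeed, in Example~\ref{ex:sphere} every countable family of nonempty DC submanifolds with union $\{0\}\times\mathbf{R}^k$ contains a $k$-dimensional one. A member of dimension less than $k$ is a countable union of Lipschitz images of subsets of a space of dimension less than $k$, so it is null for the Hausdorff measure $\mathcal{H}^k$. A member of dimension $k'>k$ is locally mapped onto an open subset of $\mathbf{R}^{k'}$ by a Lipschitz map, so it has positive $\mathcal{H}^{k'}$-measure and cannot lie in a $k$-plane.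

\subsection{Results}

The answer to the Problem is yes.

\begin{theorem}\label{thm:main}
Let $M$ be a connected smooth Finsler manifold of dimension $m\ge2$ and let $N\subset M$ be nonempty and closed. For each $n\in\{1,\dots,m\}$ there are countably many $(m-n)$-dimensional DC submanifolds $S_{n,j}$ with
\[
\Sigma_n\subset\bigcup_jS_{n,j}\subset\Sigma(N).
\]
Hence $\Sigma(N)=\bigcup_{n,j}S_{n,j}$ is a countable union of DC submanifolds of dimensions in $\{0,\dots,m-1\}$.
\end{theorem}

The theorem places $S_{n,j}$ in $\Sigma(N)$; it does not assert that $S_{n,j}\subset\Sigma_n$ or that the pieces are disjoint. The proof is local. It uses neither (i), nor (ii), nor completeness of $M$.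

In a chart, $\varphi(x)=A|x|^2-d_N(x)$ is convex near any point of $M\setminus N$ if $A$ is large, and $\varphi$ has the same singular points as $d_N$. For a convex function $\varphi$ with subdifferential $\partial\varphi$, let $\operatorname{Sing}(\varphi)$ be the set of points where $\varphi$ is not differentiable and $\operatorname{Sing}_n(\varphi)=\{x:\dim\partial\varphi(x)=n\}$ for $n\ge1$. Convexity alone does not suffice: Example~\ref{ex:cantor} is a convex function on $\mathbf{R}^m$ whose singular set is a Cantor set times an $(m-2)$-plane, and this is not a countable union of DC submanifolds. What a distance function has in addition is the eikonal equation. Its differentials have dual norm $1$, so they lie on the boundary of a strictly convex body, whereas the relative interior of the superdifferential at a singular point lies in the interior of that body. The following theorem isolates this property. Here $\operatorname{relint}K$ is the interior of a convex set $K$ relative to its affine hull.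

\begin{theorem}\label{thm:convex}
Let $\Omega\subset\mathbf{R}^m$ be open and convex, let $\varphi:\Omega\to\mathbf{R}$ be convex, and let $\mathcal{Z}\subset\Omega\times\mathbf{R}^m$ be relatively closed. Assume:
\begin{itemize}
\item[(A)] $(x,\nabla\varphi(x))\in\mathcal{Z}$ whenever $\varphi$ is differentiable at $x$;
\item[(B)] for every $x\in\operatorname{Sing}(\varphi)$ some $\eta\in\operatorname{relint}\partial\varphi(x)$ satisfies $(x,\eta)\notin\mathcal{Z}$.
\end{itemize}
Then for $1\le n\le m$ the set $\operatorname{Sing}_n(\varphi)$ is covered by countably many $(m-n)$-dimensional DC submanifolds contained in $\operatorname{Sing}(\varphi)$.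
\end{theorem}

The smallest closed set with (A) is the closure of the graph of $\nabla\varphi$. So the hypotheses say that at every singular point $x$ some $\eta\in\operatorname{relint}\partial\varphi(x)$ is not a limit of gradients $\nabla\varphi(x_j)$ with $x_j\to x$.

This makes the affirmative answer plausible. If $\eta_0\in\operatorname{relint}\partial\varphi(x_0)$ is such a slope, then slopes near $\eta_0$ are forbidden as gradients near $x_0$, so every nearby point with a subgradient near $\eta_0$ is singular. When $\dim\partial\varphi(x_0)=n$, such points exist in every nearby $n$-plane parallel to $\partial\varphi(x_0)$. The difficulty is to choose one point in each of these planes so that the choice is a DC function of the plane. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:convex} to this selection problem. Section~\ref{sec:one} solves it for $n=1$ by an explicit formula and shows what goes wrong with the formula for $n\ge2$. Sections~\ref{sec:sharp} and~\ref{sec:param} solve it in general, and Section~\ref{sec:distance} verifies (A) and (B) for distance functions.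

\section{Convex functions}\label{sec:convex}

\subsection{Notation and standard facts}

Throughout, $|\cdot|$ is the Euclidean norm, and $B_r$, $\bar B_r$ are the open and closed balls of radius $r$ centered at $0$; a superscript indicates the dimension. For a convex function $w:\mathbf{R}^n\to(-\infty,\infty]$, the domain is the set where $w<\infty$, and for $y$ in the domain
\[
\partial w(y)=\{p\in\mathbf{R}^n:\ w(y')\ge w(y)+p\cdot(y'-y)\text{ for all }y'\};
\]
off the domain $\partial w(y)=\emptyset$. A convex function given on a convex set is regarded as $+\infty$ outside it. We use the following facts; \cite{R} is the general reference. In (C1) and (C4)--(C6), $\varphi$ is a finite convex function on an open convex set $\Omega\subset\mathbf{R}^m$.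

\begin{itemize}
\item[(C1)] $\varphi$ is locally Lipschitz, $\partial\varphi(x)$ is nonempty, compact and convex, and $\varphi$ is differentiable at $x$ if and only if $\partial\varphi(x)$ is a single point, which is then $\nabla\varphi(x)$. Subgradients can be tested locally: if $\varphi(x')\ge\varphi(x)+\eta\cdot(x'-x)-o(|x'-x|)$ as $x'\to x$, then $\eta\in\partial\varphi(x)$, because the quotient $(\varphi(x+th)-\varphi(x))/t$ is nondecreasing in $t>0$.
\item[(C2)] \emph{If $q\in\partial w(y)$ and $q$ is an interior point of $\partial w(y_0)$, then $y=y_0$.} Adding two subgradient inequalities gives $(p-p_0)\cdot(y-y_0)\ge0$ for $p\in\partial w(y)$, $p_0\in\partial w(y_0)$. With $p=q$ and $p_0=q+t(y-y_0)$, $t>0$ small, this reads $-t|y-y_0|^2\ge0$.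
\item[(C3)] If $\psi$ is convex and finite on $\mathbf{R}^n$ and $w$ has nonempty domain, then $\partial(w+\psi)(y)=\partial w(y)+\partial\psi(y)$ \cite[23.8]{R}. If $\psi$ is a maximum of finitely many affine functions, then $\partial\psi(y)$ is the convex hull of the slopes of those that attain the maximum at $y$.
\item[(C4)] Let $\mathbf{R}^m=\mathbf{R}^n\times\mathbf{R}^k$, let $P$ be the projection onto the first factor, and let $(y,z)\in\Omega$. Then the subdifferential at $y$ of the slice $\varphi(\cdot,z)$ is $P\,\partial\varphi(y,z)$ \cite[23.9]{R}.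
\item[(C5)] For $x\in\Omega$ and $\varepsilon>0$ we have $\partial\varphi(x')\subset\partial\varphi(x)+\bar B_\varepsilon$ for all $x'$ close to $x$ \cite[24.5]{R}.
\item[(C6)] $\partial\varphi(x)$ is the closed convex hull of the limits of sequences $\nabla\varphi(x_j)$, where $x_j\to x$ and $\varphi$ is differentiable at $x_j$ \cite[25.6]{R}.
\item[(C7)] If $U\subset\mathbf{R}^k$ is open and convex and $W$ is continuous and (jointly) convex on $\bar B^n_\alpha\times U$, then $z\mapsto\min_{|y|\le\alpha}W(y,z)$ is finite and convex on $U$. To see this, evaluate $W$ at $t(y_1,z_1)+(1-t)(y_2,z_2)$, where $y_i$ minimizes $W(\cdot,z_i)$.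
\end{itemize}

Let $\mathcal{W}_n$ be the set of lower semicontinuous convex functions $w:\mathbf{R}^n\to(-\infty,\infty]$ with nonempty bounded domain. For $w\in\mathcal{W}_n$ and $p\in\mathbf{R}^n$, the lower semicontinuous function $y\mapsto w(y)-p\cdot y$ attains a finite minimum on the compact closure of the domain. So the \emph{conjugate}
\[
w^*(p)=\max_y\,\bigl(p\cdot y-w(y)\bigr)
\]
is finite and convex on $\mathbf{R}^n$, and
\begin{equation}\label{eq:conj}
p\in\partial w(y)\iff w(y)+w^*(p)=p\cdot y\iff y\in\partial w^*(p).
\end{equation}
The first equivalence restates the definitions; the second follows from the first and the identity $w^{**}=w$ for lower semicontinuous convex $w$.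

For $s>0$ we call $y_*$ an \emph{$s$-sharp minimizer} of $w$ if $\bar B_s\subset\partial w(y_*)$, that is, if $w(y)\ge w(y_*)+s|y-y_*|$ for all $y$.

\subsection{A convex function with a Cantor-type singular set}

\begin{example}\label{ex:cantor}
For every $m\ge2$ the conclusion of Theorem~\ref{thm:convex} fails for general convex functions. Let $K\subset\mathbf{R}$ be a Cantor set and let $h\ge0$ be a $C^\infty$ function on $\mathbf{R}$ with $h^{-1}(0)=K$ and $|h''|\le2C$. (Take $h=\sum_{j\ge1}2^{-j}\beta_j$, where the $\beta_j\ge0$ are smooth with compact support in $\mathbf{R}\setminus K$, their positivity sets cover $\mathbf{R}\setminus K$, and the derivatives of $\beta_j$ up to order $j+1$ are bounded by $1$.) On $\mathbf{R}^2\times\mathbf{R}^{m-2}$ put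
\[
\varphi(t,s,x')=\sqrt{s^2+h(t)^2}+Ct^2 .
\]

\emph{Convexity.} For $\varepsilon>0$ let $h_\varepsilon=\sqrt{h^2+\varepsilon^2}$. Then $h_\varepsilon''=\varepsilon^2h'^2/h_\varepsilon^3+hh''/h_\varepsilon\ge-2C$, since $0\le h\le h_\varepsilon$. Let $\varrho=\sqrt{s^2+h_\varepsilon^2}$ and $\varphi_\varepsilon=\varrho+Ct^2$. Its second derivatives are
\[
\partial_{ss}\varphi_\varepsilon=\frac{h_\varepsilon^2}{\varrho^3},\qquad
\partial_{st}\varphi_\varepsilon=-\frac{s\,h_\varepsilon h_\varepsilon'}{\varrho^3},\qquad
\partial_{tt}\varphi_\varepsilon=\frac{s^2h_\varepsilon'^2}{\varrho^3}+\frac{h_\varepsilon h_\varepsilon''}{\varrho}+2C .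
\]
The first is positive, and the determinant of the Hessian in $(t,s)$ equals $\frac{h_\varepsilon^2}{\varrho^3}\bigl(\frac{h_\varepsilon h_\varepsilon''}{\varrho}+2C\bigr)$, which is nonnegative because $0<h_\varepsilon\le\varrho$. So $\varphi_\varepsilon$ is convex, and so is the pointwise limit $\varphi$.

\emph{Singular set.} The function $\varphi$ is smooth off $K\times\{0\}\times\mathbf{R}^{m-2}$, and at a point of this set its restriction to the line in the $s$-direction is $|s|$ plus a constant. Thus $\operatorname{Sing}(\varphi)=K\times\{0\}\times\mathbf{R}^{m-2}$. A DC submanifold is locally connected and second countable, so it has countably many components. If it is contained in $\operatorname{Sing}(\varphi)$, each component projects to a connected subset of $K$ and so lies in one fiber $\{t\}\times\{0\}\times\mathbf{R}^{m-2}$. Countably many such submanifolds meet only countably many fibers, while $K$ is uncountable.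

\emph{What fails.} Let $t_0\in K$. Then $h(t_0)=h'(t_0)=0$, so $\varphi=|s|+Ct^2+O((t-t_0)^2)$ and $\partial\varphi(t_0,0,x')=\{2Ct_0\}\times[-1,1]\times\{0\}$. For $\theta\in\mathbf{R}$ and $t\notin K$, the gradient at $(t,\theta h(t),x')$ is $\bigl(h'(t)/\sqrt{1+\theta^2}+2Ct,\ \theta/\sqrt{1+\theta^2},\ 0\bigr)$. Letting $t\to t_0$ through $\mathbf{R}\setminus K$, we see that every point of $\operatorname{relint}\partial\varphi(t_0,0,x')$ is a limit of gradients. So any closed $\mathcal{Z}$ with (A) violates (B) at every singular point: the kink can be rounded off next to $K$ because the intermediate slopes are available.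
\end{example}

\section{Reduction to a selection problem}\label{sec:reduction}

For a function $W$ on $\bar B^n_\alpha\times U$ and $z\in U$, let $W_z$ be the function on $\mathbf{R}^n$ that equals $W(\cdot,z)$ on $\bar B^n_\alpha$ and $+\infty$ elsewhere. If $W(\cdot,z)$ is continuous and convex, then $W_z\in\mathcal{W}_n$. The core of the paper is the following DC selection of almost critical points.

\begin{proposition}\label{prop:select}
Let $n,k\ge1$, let $U\subset\mathbf{R}^k$ be open and convex, let $\alpha,\delta>0$, and let $w:\bar B^n_\alpha\times U\to\mathbf{R}$ be continuous and convex. Then there is a map $f:U\to\bar B^n_\alpha$, each component of which is a difference of two convex functions on $U$, such that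
\[
\partial w_z(f(z))\cap\bar B_\delta\ne\emptyset\qquad\text{for all }z\in U.
\]
\end{proposition}

\begin{remark}\label{rem:delta}
The case $\delta=0$ would ask for a DC selection of exact minimizers, and even a continuous one may not exist. On $[-1,1]\times(-1,1)$ let $w(y,z)=z^4(y-\operatorname{sign}z)^2+40z^2$. This function is $C^2$, its Hessian has positive trace and determinant $40z^4\bigl(4-z^2(y-\operatorname{sign}z)^2\bigr)\ge0$, and for $z\ne0$ the only minimizer of $w_z$ is $\operatorname{sign}z$.
\end{remark}

The graph of $f$ will serve two purposes. It consists of singular points, because small slopes are forbidden as gradients. And it passes through every sharp minimizer of a slice, because by (C2) a subgradient in $\bar B_\delta$ can occur only at $y_*$ if $y_*$ is an $s$-sharp minimizer with $s>\delta$.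

\begin{proof}[Proof of Theorem~\ref{thm:convex}, assuming Proposition~\ref{prop:select}]
Write $K_x=\partial\varphi(x)$, fix $n$, and put $k=m-n$.

If $k=0$, the interiors of the sets $K_x$, $x\in\operatorname{Sing}_m(\varphi)$, are nonempty and, by (C2), pairwise disjoint open subsets of $\mathbf{R}^m$. So $\operatorname{Sing}_m(\varphi)$ is countable, and it is the union of its points. Let now $k\ge1$ and fix $x_0\in\operatorname{Sing}_n(\varphi)$.

\emph{Step 1: normalization.} By (B) there is $\eta_0\in\operatorname{relint}K_{x_0}$ with $(x_0,\eta_0)\notin\mathcal{Z}$. Hypotheses and conclusion are unchanged if the same rotation is applied to points and to slopes. So we may write $\mathbf{R}^m=\mathbf{R}^n\times\mathbf{R}^k\ni(y,z)$ in such a way that the function $w(x)=\varphi(x_0+x)-\eta_0\cdot x$, for which $\partial w(x)=K_{x_0+x}-\eta_0$, satisfies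
\begin{equation}\label{eq:normal}
\bar B^n_r\times\{0\}\subset\partial w(0)\subset\mathbf{R}^n\times\{0\}
\end{equation}
for some $r>0$; here we use that $\eta_0$ lies in the \emph{relative interior}. The first inclusion gives
\begin{equation}\label{eq:cone}
w(y,z)\ge w(0,0)+r|y| .
\end{equation}
Since $\Omega$ is open and $\mathcal{Z}$ is relatively closed, there is $\varepsilon_0>0$ with $x_0+\bar B_{\varepsilon_0}\subset\Omega$ and
\begin{equation}\label{eq:forbidden}
(x_0+x,\eta_0+\zeta)\notin\mathcal{Z}\qquad\text{if }|x|\le\varepsilon_0,\ |\zeta|\le2\varepsilon_0 .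
\end{equation}
By (C5) and the continuity of $w$, choose first $\alpha$ and then $b$ in $(0,\varepsilon_0/2]$ so small that
\begin{equation}\label{eq:small}
\partial w(x)\subset\partial w(0)+\bar B_{\varepsilon_0}\ \text{ for }x\in\bar B^n_\alpha\times\bar B^k_b,\qquad
w(0,z)\le w(0,0)+\tfrac{r\alpha}{4}\ \text{ for }|z|\le b .
\end{equation}

\emph{Step 2: the graph.} Apply Proposition~\ref{prop:select} to $w$ on $\bar B^n_\alpha\times U$ with $U=B^k_b$ and $\delta=\min\{r/4,\varepsilon_0\}$. For $z\in U$ let $p\in\partial w_z(f(z))$ with $|p|\le\delta$. We must exclude that $f(z)$ lies on the boundary of $\bar B^n_\alpha$, where $p$ could come from the constraint rather than from $w$. By \eqref{eq:small}, the subgradient inequality and \eqref{eq:cone},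
\[
w(0,0)+\tfrac{r\alpha}4\ge w(0,z)\ge w(f(z),z)-p\cdot f(z)\ge w(0,0)+\tfrac{3r}4|f(z)| .
\]
So $|f(z)|\le\alpha/3$, and by the local test in (C1), $p$ is a subgradient at $f(z)$ of the full slice $w(\cdot,z)$, not truncated to the ball. Put
\[
S_{x_0}=x_0+\{(f(z),z):z\in U\}.
\]
This is the graph of a DC map inside the open set $x_0+B^n_\alpha\times U$, hence a $k$-dimensional DC submanifold.

\emph{Step 3: $S_{x_0}\subset\operatorname{Sing}(\varphi)$.} Let $z\in U$, let $p$ be as in Step~2, and put $x=(f(z),z)$. By (C4) there is $\pi\in\mathbf{R}^k$ with $(p,\pi)\in\partial w(x)$. The selection controls only $p$; the component $\pi$ is controlled because $\partial w(0)$ has no extent in the $z$-directions. Indeed, \eqref{eq:small} and the second inclusion in \eqref{eq:normal} give $|\pi|\le\varepsilon_0$, so $|(p,\pi)|\le2\varepsilon_0$. Also $|x|\le\alpha+b\le\varepsilon_0$. Thus $\eta_0+(p,\pi)\in\partial\varphi(x_0+x)$ and, by \eqref{eq:forbidden}, $(x_0+x,\eta_0+(p,\pi))\notin\mathcal{Z}$. If $\varphi$ were differentiable at $x_0+x$, its gradient would be $\eta_0+(p,\pi)$, contradicting (A).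

\emph{Step 4: $S_{x_0}$ contains the nearby points with a similar subdifferential.} Let $d_H$ be the Hausdorff distance of compact sets and
\[
\mathcal{N}_{x_0}=\{x\in\operatorname{Sing}_n(\varphi):\ x-x_0\in B^n_\alpha\times U,\ d_H(K_x,K_{x_0})<r/2\}.
\]
Let $x_0+(y,z)\in\mathcal{N}_{x_0}$ and let $Q=P\,\partial w(y,z)\subset\mathbf{R}^n$, with $P$ as in (C4). For a unit vector $\theta\in\mathbf{R}^n$ the point $(r\theta,0)\in\partial w(0)$ is within $r/2$ of a point of $\partial w(y,z)$, so $\max_{q\in Q}\theta\cdot q\ge r/2$. If some $q_0\in\bar B^n_{r/2}$ were not in the compact convex set $Q$, strict separation would give a unit vector $\theta$ with $r/2\ge\theta\cdot q_0>\max_{q\in Q}\theta\cdot q$, which is impossible. Hence $\bar B^n_{r/2}\subset Q\subset\partial w_z(y)$. The vector $p$ of Step~2 has $|p|\le r/4$, so it is an interior point of $\partial w_z(y)$, and (C2) gives $f(z)=y$. Thus $\mathcal{N}_{x_0}\subset S_{x_0}$.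

\emph{Step 5: countably many graphs suffice.} The set $\mathcal{N}_{x_0}$ need not be a neighborhood of $x_0$ in $\operatorname{Sing}_n(\varphi)$ for the Euclidean topology, so we use a finer one. The nonempty compact subsets of $\mathbf{R}^m$ form a separable metric space under $d_H$, the finite sets of rational points being dense. So $\operatorname{Sing}_n(\varphi)$ with the metric $|x-x'|+d_H(K_x,K_{x'})$ is isometric to a subset of a separable metric space, and every open cover of it has a countable subcover. Each $\mathcal{N}_{x_0}$ is open for this metric and contains $x_0$. Hence countably many sets $\mathcal{N}_{x_j}$ cover $\operatorname{Sing}_n(\varphi)$, and $\operatorname{Sing}_n(\varphi)\subset\bigcup_jS_{x_j}\subset\operatorname{Sing}(\varphi)$.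
\end{proof}

\section{Sharp minimizers and the case of one variable}\label{sec:one}

Fix $n,k,U,\alpha$ as in Proposition~\ref{prop:select}. Let $\mathcal{D}$ be the class of functions on $\bar B^n_\alpha\times U$ of the form
\[
W(y,z)=\tilde W(y,z)-H(z),
\]
with $\tilde W$ continuous and convex on $\bar B^n_\alpha\times U$ and $H$ finite and convex on $U$. Then $W_z\in\mathcal{W}_n$ for all $z$, and for fixed $p\in\mathbf{R}^n$
\begin{equation}\label{eq:kappa}
W_z^*(p)=H(z)-\kappa_p(z),\qquad \kappa_p(z)=\min_{|y|\le\alpha}\bigl(\tilde W(y,z)-p\cdot y\bigr),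
\end{equation}
where $\kappa_p$ is finite and convex on $U$ by (C7). Values of the conjugate at fixed slopes are the only source of DC functions of $z$ in this paper. They determine a minimizer as soon as it is sharp.

\begin{lemma}\label{lem:sharpDC}
Let $W\in\mathcal{D}$ and $s>0$. If $f(z)$ is an $s$-sharp minimizer of $W_z$ for every $z\in U$, then each component of $f$ is a difference of two convex functions on $U$.
\end{lemma}

\begin{proof}
Both $0$ and $se_i$ belong to $\partial W_z(f(z))$. Subtracting the two identities \eqref{eq:conj} and using \eqref{eq:kappa}, we get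
\begin{equation}\label{eq:interp}
s f_i(z)=W_z^*(se_i)-W_z^*(0)=\kappa_0(z)-\kappa_{se_i}(z). \qedhere
\end{equation}
\end{proof}

In the situation of Proposition~\ref{prop:select} only some slices $w_z$ have a sharp minimizer, but difference quotients of $w_z^*$ such as \eqref{eq:interp} define a DC function of $z$ on all of $U$. For $n=1$ this solves the problem.

\begin{proof}[Proof of Proposition~\ref{prop:select} for $n=1$]
Write $g=w_z^*$ and put
\[
f(z)=\frac{g(\delta)-g(-\delta)}{2\delta}=\frac{\kappa_{-\delta}(z)-\kappa_\delta(z)}{2\delta},
\]
a difference of two convex functions by \eqref{eq:kappa} with $\tilde W=w$, $H=0$. The convex function $p\mapsto g(p)-f(z)p$ takes the same value at $\pm\delta$. So its minimum over $[-\delta,\delta]$ is attained at an interior point $p$ (if it is attained at an endpoint, the function is constant on the interval). A local minimizer of a convex function is a global one, so $f(z)\in\partial g(p)$, and $p\in\partial w_z(f(z))$ by \eqref{eq:conj}.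
\end{proof}

This argument is the mean value theorem for $g$, and it has no counterpart for $n\ge2$. The vector defined by \eqref{eq:interp} is the gradient of the affine function that interpolates $g=w_z^*$ at $0,se_1,\dots,se_n$, and it need not be a subgradient of $g$ anywhere: for $g(p)=|p_1-p_2|$, the conjugate of the function in $\mathcal{W}_2$ that is $0$ on the segment $\{t(1,-1):|t|\le1\}$ and $+\infty$ elsewhere, the vector is $(1,1)$, while all subgradients of $g$ lie on that segment.

A second reading of the one-variable formula does extend. Consider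
\[
\psi(y)=\max\{2\delta y+2g(-\delta),\ -2\delta y+2g(\delta)\}.
\]
The two affine functions agree exactly at $y=f(z)$, so $\partial\psi(f(z))=[-2\delta,2\delta]$ and
\[
\partial(w_z+\psi)(f(z))\supset p+[-2\delta,2\delta]\supset[-\delta,\delta].
\]
Thus $f(z)$ is the $\delta$-sharp minimizer of $w_z+\psi$. We have added a polyhedral function with small slopes, whose offsets are values of the conjugate, and the minimum has become sharp with a constant independent of $w_z$. In $n$ variables we do the same, but one such step gains only one dimension, and $n$ steps at rapidly decreasing scales are needed.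

\section{Sharpening a convex function}\label{sec:sharp}

Let $n\ge1$. For $\eta>0$ let $C_\eta=\{\pm2\eta e_j:1\le j\le n\}$, and for $w\in\mathcal{W}_n$ define
\[
\mathcal{T}_\eta w=w+\psi,\qquad \psi(y)=\max_{c\in C_\eta}\bigl(c\cdot y+2w^*(-c/2)\bigr).
\]
Call $c\in C_\eta$ \emph{active at $y$} if it attains the maximum, and let $E(y)$ be the convex hull of the vectors active at $y$. Since $\psi$ is finite and continuous, $\mathcal{T}_\eta w\in\mathcal{W}_n$ with the same domain as $w$, and by (C3)
\begin{equation}\label{eq:sum}
\partial(\mathcal{T}_\eta w)(y)=\partial w(y)+E(y),\qquad E(y)\subset\bar B_{2\eta}.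
\end{equation}
The convex hull of $\{\pm te_j\}$ is the ball $\{\sum_j|x_j|\le t\}$, which contains $\bar B_{t/\sqrt n}$; we use this twice below.

To understand the offsets, let $y_0$ be a minimizer of $w$ and put
\[
u(p)=w^*(p)-w^*(0)-y_0\cdot p,\qquad m_c=u(-c/2),\qquad \mu=\max_{c\in C_\eta}m_c .
\]
By \eqref{eq:conj}, $y_0\in\partial w^*(0)$, so $u$ is convex, $u\ge0$ and $u(0)=0$. As $w^*(0)=-w(y_0)$, the number $u(p)=\max_y\bigl(p\cdot(y-y_0)-w(y)+w(y_0)\bigr)$ is what can be gained over $y_0$ after tilting $w$ by the slope $p$; it vanishes exactly when $p\in\partial w(y_0)$. Since $2w^*(-c/2)=2w^*(0)-c\cdot y_0+2m_c$,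
\begin{equation}\label{eq:psi}
\psi(y)=2w^*(0)+\max_{c\in C_\eta}\bigl(c\cdot(y-y_0)+2m_c\bigr).
\end{equation}
So near $y_0$ the function $\psi$ favors the directions in which the minimum of $w$ is least sharp.

\begin{example}\label{ex:quadratic}
Let $w(y)=\frac12y_1^2+y_2^2$ on $\bar B^2_1$ and $0<\eta\le1$. Then $w^*(\pm\eta e_1)=\eta^2/2$ and $w^*(\pm\eta e_2)=\eta^2/4$, so $\psi(y)=\max\{2\eta|y_1|+\eta^2,\,2\eta|y_2|+\eta^2/2\}$, which equals $2\eta|y_1|+\eta^2$ for $|y_2|<\eta/4$. For $w_1=\mathcal{T}_\eta w$ we get $\partial w_1(0)=[-2\eta,2\eta]\times\{0\}$, only a segment. Repeat with $0<\eta'<\eta/2$. From $\pm\eta'e_1\in\partial w_1(0)$ and $\pm\eta'e_2\in\partial w_1(0,\pm\eta'/2)$ and \eqref{eq:conj} we get $w_1^*(\pm\eta'e_1)=-\eta^2$ and $w_1^*(\pm\eta'e_2)=-\eta^2+\eta'^2/4$. The new polyhedral term is $-2\eta^2+\max\{2\eta'|y_1|,\,2\eta'|y_2|+\eta'^2/2\}$, its kink at $0$ is in the missing direction, and $\partial(\mathcal{T}_{\eta'}w_1)(0)=[-2\eta,2\eta]\times[-2\eta',2\eta']$.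
\end{example}

The next lemma is the substitute for the mean value theorem. Either the minimum of $\mathcal{T}_\eta w$ is already sharp, or no small subgradient of $\mathcal{T}_\eta w$ uses a single active vector.

\begin{lemma}\label{lem:dichotomy}
Let $w\in\mathcal{W}_n$, $\eta>0$, and let $y_0$ and $\mu$ be as above.
\begin{itemize}
\item[(a)] If $\mu=0$, then $\bar B_{2\eta/\sqrt n}\subset\partial(\mathcal{T}_\eta w)(y_0)$.
\item[(b)] If $\mu>0$, $p\in\partial w(y)$ and $c$ is active at $y$, then $|p+c|\ge\dfrac{\eta}{2\sqrt n}$.
\end{itemize}
\end{lemma}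

\begin{proof}
(a) All $m_c$ vanish, so by \eqref{eq:psi} every $c\in C_\eta$ is active at $y_0$ and $E(y_0)\supset\bar B_{2\eta/\sqrt n}$. As $0\in\partial w(y_0)$, the claim follows from \eqref{eq:sum}.

(b) Put $\hat y=y-y_0$, $q=p+c$ and $\beta=\max_{c'\in C_\eta}(c'\cdot\hat y+2m_{c'})$. Choose $c'$ with $m_{c'}=\mu$. The set $C_\eta$ is symmetric, so we may add the inequalities $\beta\ge c'\cdot\hat y+2\mu$ and $\beta\ge-c'\cdot\hat y+2m_{-c'}\ge-c'\cdot\hat y$, which gives $\beta\ge\mu$. Since $c$ is active, $c\cdot\hat y=\beta-2m_c\ge\mu-2m_c$. By \eqref{eq:conj}, $y\in\partial w^*(p)$, that is, $\hat y\in\partial u(p)$, and so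
\[
u(q)\ge u(p)+\hat y\cdot c\ge u(p)+\mu-2m_c .
\]
The point $-c/2$ is the midpoint of $p$ and $-q=-p-c$; this is the reason for the form $2w^*(-c/2)$ of the offsets. Convexity gives $2m_c\le u(p)+u(-q)$, and therefore
\[
u(q)+u(-q)\ge\mu .
\]
On the other hand $u\le\mu$ on the convex hull of the points $-c'/2=\mp\eta e_j$, which contains $\bar B_{\eta/\sqrt n}$. With $u(0)=0$ and convexity along rays, $u(x)\le\sqrt n\,|x|\,\mu/\eta$ for $|x|\le\eta/\sqrt n$. If $|q|\le\eta/\sqrt n$, then $\mu\le2\sqrt n\,|q|\,\mu/\eta$, and $\mu>0$ gives $|q|\ge\eta/(2\sqrt n)$. If $|q|>\eta/\sqrt n$ there is nothing to prove.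
\end{proof}

To iterate, it is not enough to know that the subdifferential at the minimizer has grown: the next step moves the minimizer, to a point where the previous function has a small but nonzero subgradient. So the induction hypothesis must concern all small subgradients. For $0\le d\le n$, a \emph{$d$-disc} of radius $r$ and center $q$ is a set $q+\{v\in V:|v|\le r\}$ with $V$ a $d$-dimensional linear subspace of $\mathbf{R}^n$. We say that $w\in\mathcal{W}_n$ has \emph{property $P_d(r)$} if
\begin{quote}
whenever $q\in\partial w(y)$ and $|q|\le r$, the set $\partial w(y)$ contains a $d$-disc of radius $r$ and center $q$.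
\end{quote}
A $0$-disc is a point, so $P_0(r)$ always holds. If $w$ has $P_n(r)$, then taking $q=0$ at a minimizer shows that this minimizer is $r$-sharp. Put
\[
\rho=\frac1{8n^{3/2}}.
\]

\begin{lemma}\label{lem:step}
Let $0\le d<n$ and $\eta>0$. If $w\in\mathcal{W}_n$ has $P_d(4\eta)$, then $w_1=\mathcal{T}_\eta w$ has $P_{d+1}(\rho\eta)$.
\end{lemma}

\begin{proof}
Let $q\in\partial w_1(y)$ with $|q|\le\rho\eta$, and let $y_0,\mu$ be as in Lemma~\ref{lem:dichotomy}.

\emph{Case $\mu=0$.} By Lemma~\ref{lem:dichotomy}(a), $q$ is an interior point of $\partial w_1(y_0)$, so $y=y_0$ by (C2). The set $\partial w_1(y)$ contains the full ball about $q$ of radius $2\eta/\sqrt n-\rho\eta\ge\rho\eta$.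

\emph{Case $\mu>0$.} By \eqref{eq:sum}, $q=p+c$ with $p\in\partial w(y)$ and $c\in E(y)$. Then $|p|\le\rho\eta+2\eta\le4\eta$, so there is a $d$-dimensional subspace $V$ with
\begin{equation}\label{eq:disc}
p+\{v\in V:|v|\le4\eta\}\subset\partial w(y).
\end{equation}
We look for a segment in $E(y)$ centered at $c$ that is long and transverse to $V$. Write $c=\sum\lambda_{c'}c'$ as a convex combination of active vectors. There are at most $2n$ of them, so some active $c^\circ$ has $\lambda_{c^\circ}\ge t:=1/(2n)$. Let $h=t(c^\circ-c)$. Then $c+h=(1-t)c+tc^\circ\in E(y)$, and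
\[
c-h=(1+t)c-tc^\circ=\bigl((1+t)\lambda_{c^\circ}-t\bigr)c^\circ+\sum_{c'\ne c^\circ}(1+t)\lambda_{c'}c'\in E(y),
\]
because the coefficients are nonnegative with sum $1$. Also $|h|\le4t\eta\le2\eta$.

For transversality, let $v^\circ$ be the orthogonal projection of $c^\circ-c$ onto $V$. Then $|v^\circ|\le|c^\circ-c|\le4\eta$, so $p-v^\circ\in\partial w(y)$ by \eqref{eq:disc}; this is where the radius of the old disc must be large compared with the new slopes. Lemma~\ref{lem:dichotomy}(b), applied to $p-v^\circ$ and $c^\circ$, gives
\[
\frac\eta{2\sqrt n}\le|p-v^\circ+c^\circ|=|q+(c^\circ-c-v^\circ)|\le\rho\eta+\operatorname{dist}(c^\circ-c,V).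
\]
As $\rho\le1/(4\sqrt n)$, we obtain $\operatorname{dist}(c^\circ-c,V)\ge\eta/(4\sqrt n)$, and hence $\operatorname{dist}(h,V)\ge t\eta/(4\sqrt n)=\rho\eta$. In particular $V'=V\oplus\mathbf{R}h$ has dimension $d+1$.

Let $\xi=v+sh\in V'$ with $v\in V$, $s\in\mathbf{R}$ and $|\xi|\le\rho\eta$. Then $|s|\rho\eta\le|s|\operatorname{dist}(h,V)=\operatorname{dist}(\xi,V)\le\rho\eta$, so $|s|\le1$, and $|v|\le|\xi|+|h|\le4\eta$. Thus $q+\xi=(p+v)+(c+sh)\in\partial w(y)+E(y)=\partial w_1(y)$.
\end{proof}

\begin{proposition}\label{prop:sharpen}
Let $\sigma=\rho/4$, $w\in\mathcal{W}_n$ and $\delta>0$. Put $\eta_i=\sigma^{i-1}\delta/4$, $w_0=w$ and $w_i=\mathcal{T}_{\eta_i}w_{i-1}$ for $1\le i\le n$. Then $w_n$ has a unique minimizer $y_*$, and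
\begin{itemize}
\item[(a)] $y_*$ is a $\sigma^n\delta$-sharp minimizer of $w_n$;
\item[(b)] $\partial w(y_*)\cap\bar B_\delta\ne\emptyset$.
\end{itemize}
\end{proposition}

\begin{proof}
We show by induction that $w_d$ has $P_d(\sigma^d\delta)$ for $0\le d\le n$. For $d=0$ there is nothing to prove. If $d<n$ and $w_d$ has $P_d(\sigma^d\delta)=P_d(4\eta_{d+1})$, then by Lemma~\ref{lem:step} $w_{d+1}$ has $P_{d+1}(\rho\eta_{d+1})=P_{d+1}(\sigma^{d+1}\delta)$. A minimizer $y_*$ of $w_n\in\mathcal{W}_n$ exists, it is $\sigma^n\delta$-sharp by $P_n(\sigma^n\delta)$, and a sharp minimizer is the only minimizer. This proves (a). Applying \eqref{eq:sum} $n$ times to $0\in\partial w_n(y_*)$, we find $p\in\partial w(y_*)$ with $|p|\le\sum_{i=1}^n2\eta_i\le\frac{\delta}{2(1-\sigma)}\le\delta$.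
\end{proof}

The sharpness constant $\sigma^n\delta$ does not depend on $w$. This uniformity is what Lemma~\ref{lem:sharpDC} requires when $w$ runs through the slices $w_z$.

\section{Dependence on the parameter}\label{sec:param}

The sharpened function $(y,z)\mapsto(\mathcal{T}_\eta w_z)(y)$ contains the offsets $2w_z^*(-c/2)$, which are concave in $z$. The class $\mathcal{D}$ of Section~\ref{sec:one} was defined so as to absorb them.

\begin{lemma}\label{lem:class}
If $W\in\mathcal{D}$ and $\eta>0$, then the function $W'(y,z)=(\mathcal{T}_\eta W_z)(y)$ on $\bar B^n_\alpha\times U$ belongs to $\mathcal{D}$, and $W'_z=\mathcal{T}_\eta W_z$.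
\end{lemma}

\begin{proof}
The last identity holds because $\mathcal{T}_\eta$ does not change the domain. Let $W=\tilde W-H$ and write $k_c=\kappa_{-c/2}$ for $c\in C_\eta$, with $\kappa_p$ as in \eqref{eq:kappa}. These functions are finite and convex on the open set $U$, hence continuous, and so is $H$. By \eqref{eq:kappa},
\[
W'=\tilde W-H+\max_{c}\bigl(c\cdot y+2H-2k_c\bigr)=\tilde W+H+\max_c\bigl(c\cdot y-2k_c\bigr).
\]
Adding and subtracting $2\sum_{c'}k_{c'}$ turns the concave terms inside the maximum into convex ones:
\[
W'=\Bigl[\tilde W+H+\max_c\Bigl(c\cdot y+2\sum_{c'\ne c}k_{c'}\Bigr)\Bigr]-2\sum_{c'}k_{c'} .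
\]
The bracket is continuous and jointly convex, and the subtracted term is a finite convex function of $z$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:select}]
For $z\in U$ let $f(z)$ be the point $y_*$ of Proposition~\ref{prop:sharpen} for $w_z$ and $\delta$. By part (b), $\partial w_z(f(z))$ meets $\bar B_\delta$; in particular $f(z)$ lies in the domain $\bar B^n_\alpha$. We have $w\in\mathcal{D}$ (with $H=0$), and $n$ applications of Lemma~\ref{lem:class} show that $W(y,z)=(\mathcal{T}_{\eta_n}\cdots\mathcal{T}_{\eta_1}w_z)(y)$ belongs to $\mathcal{D}$. By part (a), $f(z)$ is a $\sigma^n\delta$-sharp minimizer of $W_z$ for every $z$. Lemma~\ref{lem:sharpDC} completes the proof.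
\end{proof}

With this, Theorem~\ref{thm:convex} is proved.

\section{Distance functions}\label{sec:distance}

Let $M$, $F$, $N$ be as in Theorem~\ref{thm:main}. Since $M$ is connected and $N\ne\emptyset$, the function $d_N$ is finite on $M$ (it vanishes on $N$), and concatenation of curves gives
\begin{equation}\label{eq:triangle}
d_N(x')\le d_N(x)+d(x,x').
\end{equation}
Since $M$ is not assumed complete, we do not use minimizing geodesics from $N$; all arguments work with curves of almost minimal length.

Fix $p_0\in M\setminus N$ and a chart with $p_0=0$. As $N$ is closed, there are radii $0<r_1<r_2<r_3$ such that $\bar B_{r_3}$ lies in the image of the chart and $\bar B_{r_2}\cap N=\emptyset$. We identify points with their coordinates and covectors with vectors by the Euclidean product, and put $\Omega=B_{r_1}$. By compactness and homogeneity there are $0<c_1\le c_2$ with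
\begin{equation}\label{eq:compare}
c_1|v|\le F(x,v)\le c_2|v|\qquad(x\in\bar B_{r_3}).
\end{equation}
Straight segments give $d(x,x')\le c_2|x-x'|$ on $\bar B_{r_3}$, so $d_N$ is Lipschitz there by \eqref{eq:triangle}.

\subsection{Semiconcavity}

\begin{lemma}\label{lem:semiconcave}
There are $h_0,C>0$ such that
\[
d_N(x+h)+d_N(x-h)-2d_N(x)\le C|h|^2\qquad\text{whenever }x,\,x\pm h\in\Omega,\ |h|\le h_0 .
\]
\end{lemma}

The idea is to bend the last part of an almost minimizing curve so that it ends at $x\pm h$, and to bound the second difference of the length. Since $F$ is smooth only off the zero section, we first arrange that the speed is bounded above and below uniformly.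

\begin{proof}
Let $x\in\Omega$ and $0<\varepsilon\le1$. Take a piecewise $C^1$ curve from a point of $N$ to $x$ of length less than $d_N(x)+\varepsilon$. It starts outside $\bar B_{r_2}$. Let $a\in\partial B_{r_2}$ be its position at the last time at which it is not in $B_{r_2}$. The part before that time has length at least $d_N(a)$, and the remaining part stays in $\bar B_{r_2}$.

The velocity of the remaining part may vanish, so we replace it by an inscribed polygon whose vertices include the break points. On each $C^1$ piece, the piecewise affine interpolants and their derivatives converge uniformly to the curve and its derivative as the mesh tends to $0$, and $F$ is uniformly continuous on compact sets. So for a fine mesh the length increases by at most $\varepsilon$. The polygon stays in the convex set $\bar B_{r_2}$. Drop the trivial segments. On each other segment the length function is $C^1$ with positive derivative, so the polygon can be parametrized as a piecewise $C^1$ curve $\gamma:[0,1]\to\bar B_{r_2}$ from $a$ to $x$ with $F(\gamma,\dot\gamma)\equiv L$, its length, and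
\begin{equation}\label{eq:almost}
d_N(a)+L\le d_N(x)+2\varepsilon .
\end{equation}
By \eqref{eq:compare}, $L\ge c_1|x-a|\ge c_1(r_2-r_1)$. By \eqref{eq:almost} and \eqref{eq:triangle}, $L\le d(a,x)+2\le2c_2r_2+2$. Hence $\delta_0\le|\dot\gamma|\le\Delta$ with $\delta_0=c_1(r_2-r_1)/c_2$ and $\Delta=(2c_2r_2+2)/c_1$, which do not depend on $x$ or $\varepsilon$.

Let $h_0=\min\{\delta_0/2,\,r_3-r_2\}$, and for $|h|\le h_0$ let $\gamma_h(t)=\gamma(t)+th$, a curve from $a$ to $x+h$. The points $(\gamma(t)+th,\dot\gamma(t)+h)$ stay in the compact set $\{(y,v):|y|\le r_3,\ \delta_0/2\le|v|\le\Delta+h_0\}$, near which $F$ is smooth; let $C/2$ bound the norm of the Hessian of $F$ on it. Then $\Phi_t(h)=F(\gamma(t)+th,\dot\gamma(t)+h)$ has Hessian of norm at most $(1+t^2)C/2\le C$ on $\bar B_{h_0}$, and Taylor's formula gives $\Phi_t(h)+\Phi_t(-h)\le2\Phi_t(0)+C|h|^2$. Integrating in $t$, we get $\ell(\gamma_h)+\ell(\gamma_{-h})\le2L+C|h|^2$. With $d_N(x\pm h)\le d_N(a)+\ell(\gamma_{\pm h})$ and \eqref{eq:almost},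
\[
d_N(x+h)+d_N(x-h)\le2d_N(x)+4\varepsilon+C|h|^2 .
\]
Let $\varepsilon\to0$.
\end{proof}

\begin{corollary}\label{cor:phi}
Let $A=C/2$. The function $\varphi(x)=A|x|^2-d_N(x)$ is convex on $\Omega$, and $D^+d_N(x)=2Ax-\partial\varphi(x)$ for $x\in\Omega$. Consequently $D^+d_N(x)$ is nonempty, compact and convex, $\Sigma(N)\cap\Omega=\operatorname{Sing}(\varphi)$ is the set where $\dim D^+d_N\ge1$, and $\Sigma_n\cap\Omega=\operatorname{Sing}_n(\varphi)$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:semiconcave}, $\varphi(x+h)+\varphi(x-h)\ge2\varphi(x)$ for $|h|\le h_0$. Suppose the continuous function $\varphi$ exceeds its chord somewhere on a segment in $\Omega$. Subtract the chord and let $x$ be the first point of the segment at which the positive maximum is attained. It is an interior point of the segment, and for small $h$ along the segment the values at $x\pm h$ are at most the maximum, one of them strictly less. This contradicts the midpoint inequality, so $\varphi$ is convex. Next, $\xi\in D^+d_N(x)$ means $\varphi(x')\ge\varphi(x)+(2Ax-\xi)\cdot(x'-x)-o(|x'-x|)$, which by (C1) is equivalent to $2Ax-\xi\in\partial\varphi(x)$.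 The rest follows from (C1).
\end{proof}

\subsection{The eikonal equation and the dual ball}

Each $F(x,\cdot)$ is convex. Indeed, at $v\ne0$ the Hessian of $\frac12F^2$ in $v$ is $F\,D^2F+dF\otimes dF$, so $D^2F$ is nonnegative on the kernel of $dF$; by homogeneity $v$ lies in the kernel of $D^2F$ and $dF(v)=F>0$, so $D^2F\ge0$ on the whole space. This gives convexity on lines that miss the origin, and continuity extends it to all lines. Define the dual norm and the dual ball by
\[
F^*(x,\xi)=\max\{\xi\cdot v:F(x,v)\le1\}=\max_{|v|=1}\frac{\xi\cdot v}{F(x,v)},\qquad \mathcal{B}_x=\{\xi:F^*(x,\xi)\le1\}.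
\]
The second expression shows that $F^*$ is continuous in $(x,\xi)$ and that $\xi\in\mathcal{B}_x$ if and only if $\xi\cdot v\le F(x,v)$ for all $v$. In particular $\mathcal{B}_x$ is closed and convex.

\begin{lemma}\label{lem:eikonal}
If $d_N$ is differentiable at $x\in\Omega$ with differential $\xi$, then $F^*(x,\xi)=1$.
\end{lemma}

\begin{proof}
By \eqref{eq:triangle}, $d_N(x+tv)-d_N(x)\le\int_0^tF(x+\tau v,v)\,d\tau$ for small $t>0$. Dividing by $t$ and letting $t\to0$ gives $\xi\cdot v\le F(x,v)$, so $F^*(x,\xi)\le1$.

For the reverse inequality, let $\varrho>0$ be so small that $x+\bar B_\varrho\subset\Omega$. Take a curve from a point of $N$ to $x$ of length at most $d_N(x)+\varrho^2$, and let $x_\varrho$ be its position at the last time at which it is not in $x+B_\varrho$. Then $|x-x_\varrho|=\varrho$, the remaining part $\gamma$ stays in $x+\bar B_\varrho$, and $d_N(x_\varrho)+\ell(\gamma)\le d_N(x)+\varrho^2$. Let $\omega(\varrho)=c_1^{-1}\max\{|F(y,v)-F(x,v)|:|y-x|\le\varrho,\ |v|=1\}$, which tends to $0$ with $\varrho$. By homogeneity and \eqref{eq:compare}, $F(y,\cdot)\ge(1-\omega(\varrho))F(x,\cdot)$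 for $|y-x|\le\varrho$. Since $F(x,\cdot)$ is convex and $1$-homogeneous, Jensen's inequality gives $\int F(x,\dot\gamma)\,dt\ge F(x,\int\dot\gamma\,dt)=F(x,x-x_\varrho)$. Hence, for small $\varrho$,
\[
\xi\cdot(x-x_\varrho)+o(\varrho)=d_N(x)-d_N(x_\varrho)\ge(1-\omega(\varrho))F(x,x-x_\varrho)-\varrho^2 .
\]
Divide by $\varrho$ and let $\varrho\to0$ along a sequence for which $(x-x_\varrho)/\varrho$ converges to a unit vector $v_0$. Then $\xi\cdot v_0\ge F(x,v_0)$, so $F^*(x,\xi)\ge1$.
\end{proof}

\begin{lemma}\label{lem:strict}
If $\xi_1\ne\xi_2$ lie in $\mathcal{B}_x$ and $\xi=(1-t)\xi_1+t\xi_2$ with $0<t<1$, then $F^*(x,\xi)<1$.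
\end{lemma}

\begin{proof}
Otherwise $F^*(x,\xi)=1$, and there is $v\ne0$ with $\xi\cdot v=F(x,v)=1$. As $\xi_i\cdot v\le1$ for $i=1,2$, both numbers equal $1$. So the nonnegative function $v'\mapsto F(x,v')-\xi_i\cdot v'$ vanishes at $v$. It is differentiable there, so $\xi_i$ is the differential of $F(x,\cdot)$ at $v$ for $i=1,2$, and $\xi_1=\xi_2$.
\end{proof}

The strict convexity of the dual ball thus comes from the differentiability of $F(x,\cdot)$ away from $0$: two different subgradients of $F(x,\cdot)$ at some $v\ne0$ would span a segment on which $F^*(x,\cdot)=1$. Of the strong convexity of $F$, only the convexity of $F(x,\cdot)$ is used, in Lemma~\ref{lem:eikonal}.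

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varphi$ be as in Corollary~\ref{cor:phi} and put
\[
\mathcal{Z}=\{(x,\eta)\in\Omega\times\mathbf{R}^m:\ F^*(x,2Ax-\eta)=1\},
\]
which is relatively closed because $F^*$ is continuous. Where $\varphi$ is differentiable, $d_N$ has differential $2Ax-\nabla\varphi(x)$, so (A) is Lemma~\ref{lem:eikonal}.

For (B), let $x\in\operatorname{Sing}(\varphi)$. If $\eta$ is a limit of gradients $\nabla\varphi(x_j)$ with $x_j\to x$, then $(x,\eta)\in\mathcal{Z}$ by (A) and closedness, so $2Ax-\eta\in\mathcal{B}_x$. By (C6), and since $\mathcal{B}_x$ is closed and convex, $2Ax-\partial\varphi(x)\subset\mathcal{B}_x$. The convex set on the left has dimension at least $1$, so each point of its relative interior is the midpoint of a nondegenerate segment in $\mathcal{B}_x$. By Lemma~\ref{lem:strict}, $(x,\eta)\notin\mathcal{Z}$ for every $\eta\in\operatorname{relint}\partial\varphi(x)$.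

Theorem~\ref{thm:convex} and Corollary~\ref{cor:phi} show that $\Sigma_n\cap\Omega$ is covered by countably many $(m-n)$-dimensional DC submanifolds contained in $\Sigma(N)$. Since $M$ is second countable, countably many such open sets $\Omega$ cover $M\setminus N$. This gives the family $S_{n,j}$, and the union over $n=1,\dots,m$ is $\Sigma(N)$.
\end{proof}

\begin{remark}\label{rem:HJ}
The last argument applies to other first-order equations. Let $u$ be locally semiconcave on an open set $O\subset\mathbf{R}^m$, meaning that locally $\varphi=A|x|^2-u$ is convex for some $A$. Let $H:O\times\mathbf{R}\times\mathbf{R}^m\to\mathbf{R}$ be continuous, with $H(x,u(x),du(x))=0$ wherever $u$ is differentiable, and suppose that the sets $\{H(x,u(x),\cdot)\le0\}$ are convex and the sets $\{H(x,u(x),\cdot)=0\}$ contain no nondegenerate segment. Then for $1\le n\le m$ the points with $\dim D^+u=n$ are covered by countably many $(m-n)$-dimensional DC submanifolds contained in the singular set of $u$. Indeed, $\mathcal{Z}=\{(x,\eta):H(x,u(x),2Ax-\eta)=0\}$ is relatively closed and satisfies (A). By (C6), $2Ax-\partial\varphi(x)\subset\{H(x,u(x),\cdot)\le0\}$.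 At a singular point the relative interior of the left side contains a nondegenerate segment, so it is not contained in $\{H(x,u(x),\cdot)=0\}$, which is (B).
\end{remark}

\begin{thebibliography}{9}

\bibitem{MT}
Tatsuya Miura and Minoru Tanaka,
\emph{Delta-convex structure of the singular set of distance functions},
arXiv:2204.10449 (2022).

\bibitem{R}
Rockafellar,
\emph{Convex Analysis}.

\end{thebibliography}
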